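\title{Families of $k$-wise intersecting multitrack intervals\\ that are not weakly intersecting}

\begin{abstract}
A $t$-interval is a union of $t$ closed intervals, one on each of $t$ parallel lines. Kaiser and Rabinovich asked whether, for $k\ge 3$, every finite family of $t$-intervals in which any $k$ members have a common point can be pierced by a set with at most one point on each line. We show that the answer is negative for every $k$ and all sufficiently large $t$. More generally, for all $k$ and $p$ there is a $k$-wise intersecting family that cannot be pierced by $p$ points per line. The lines are indexed by the points of a product space, and the proof combines a digraph without short cycles, an energy increment argument and a nested sequence of scales.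
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $R_1,\dots,R_t$ be disjoint parallel lines in the plane. A \emph{$t$-interval} (or \emph{$t$-track interval}) is a union $I_1\cup\dots\cup I_t$ of non-empty bounded closed intervals $I_j\subset R_j$, its \emph{components}. A set $X$ \emph{pierces} a family $H$ of sets if $X$ meets every member of $H$. A family of $t$-intervals is \emph{weakly intersecting} if it is pierced by a set containing at most one point of each line, and it is \emph{$k$-wise intersecting} if any $k$ of its members, not necessarily distinct, have a common point. All families in this paper are finite.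

For $t=1$ the two notions are linked by Helly's theorem on the line: finitely many pairwise intersecting closed intervals have a common point, namely the largest of their left endpoints. For general $t$, a family is therefore weakly intersecting exactly when it splits into subfamilies $H_1,\dots,H_t$ such that the members of $H_j$ intersect pairwise \emph{on the line $R_j$}. The hypothesis of $k$-wise intersection gives every $k$-tuple a line on which it meets, and the conclusion asks for these local meetings to be organized globally. How large must $k$ be?

If we insist on a single piercing point, the answer is $k=2t$. A family without a common point has, on each line, two members with disjoint components, and these at most $2t$ members have no common point. Conversely, identify each line with $\mathbb R$ and, for $1\le j\le t$ and $\epsilon\in\{0,1\}$, let $S_{j,\epsilon}$ have component $\{\epsilon\}$ on $R_j$ and $[0,1]$ on all other lines. These $2t$ sets have no common point, but all of them except $S_{j,\epsilon}$ contain the point $1-\epsilon$ of $R_j$.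

One point on every line goes much further. If, for instance, all components are single points, then $k=2$ is enough, since any member of the family is itself a piercing set with one point per line. In general the following is known; we take these facts, and the question below, from B\'ar\'at, Gy\'arf\'as and S\'ark\"ozy~\cite{BGS}.
\begin{itemize}
\item[(K1)] Pairwise intersecting $2$-intervals are weakly intersecting.
\item[(K2)] There is a family of pairwise intersecting $3$-intervals that is not weakly intersecting.
\item[(K3)] (Kaiser and Rabinovich) If $k\ge\lfloor\log_2(t+1)\rfloor+1$, then $k$-wise intersecting $t$-intervals are weakly intersecting. In particular, $3$-wise intersecting $t$-intervals are weakly intersecting for $t\le 6$.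
\end{itemize}
A new line weakens the hypothesis, because members have one more place to meet, but it also brings one more piercing point. These points reduce the sufficient value of $k$ from $2t$ to about $\log_2 t$, and one may well guess that they reduce it to a constant, which by (K2) is at least $3$.

\begin{quote}
\textbf{Question} (Kaiser and Rabinovich). Let $k\ge3$. Is every finite family of $k$-wise intersecting $t$-intervals weakly intersecting?
\end{quote}

The answer is no for every $k$, and allowing any fixed number of points per line does not change it.

\begin{theorem}\label{thm:main}
For all integers $k,p\ge1$ there are an integer $t$ and a finite family $H$ of $t$-intervals such that any at most $k$ members of $H$ have a common point, and no set containing at most $p$ points from each line pierces $H$.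
\end{theorem}

The question is the case $p=1$, and the reader may put $p=1$ throughout. The proof is self-contained. Combined with (K2) and (K3), it gives a threshold in the number of lines.

\begin{theorem}\label{thm:threshold}
For each $k\ge1$ there is a finite number $\tau(k)$ such that every finite $k$-wise intersecting family of $t$-intervals is weakly intersecting if and only if $t<\tau(k)$. Moreover $2^k-1\le\tau(k)<\infty$, and $\tau(2)=3$.
\end{theorem}

Section~\ref{sec:gaps} describes families that cannot be pierced by design, so that only $k$-wise intersection remains to be arranged. Section~\ref{sec:idea} shows how to arrange it in the case $k=2$, $p=1$ under a simplifying assumption. The two tools that this discussion calls for are developed in Sections~\ref{sec:digraph} and~\ref{sec:core}. Theorem~\ref{thm:main} is proved in Section~\ref{sec:proof} and Theorem~\ref{thm:threshold} in Section~\ref{sec:threshold}.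

\section{Patterns, targets and gaps}\label{sec:gaps}

A family that cannot be pierced must contain, for every candidate piercing set $X$, a member that misses $X$. We take this as the definition of the family. To keep it finite we record only the rough positions of the points of $X$, and to favor intersections we make every component essentially as long as possible.

Fix integers $n>p\ge1$. Let $Q=\{0,1,\dots,n-1\}$ and let $\mathcal A$ be the family of all subsets of $Q$ with at most $p$ elements, the empty set included. Partition $\mathbb R$ into $n$ \emph{cells}: cell $0$ is $(-\infty,1)$, cell $u$ is $[u,u+1)$ for $1\le u\le n-2$, and cell $n-1$ is $[n-1,\infty)$.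

For $Y\in\mathcal A$ and $c\in Q$ we define an interval that avoids the cells with index in $Y$ and contains $c$ whenever this is possible. Put $c'=c$ if $c\notin Y$, and otherwise let $c'$ be the least element of $Q\setminus Y$, which exists because $n>p$. Let
\[
\ell=\max\{u\in Y:u<c'\}+1,\qquad h=\min\{u\in Y:u>c'\}-\tfrac12 ,
\]
with $\ell=0$ if no element of $Y$ lies below $c'$ and $h=n$ if none lies above $c'$. The \emph{gap} of $Y$ at $c$ is $G(Y,c)=[\ell,h]$. Since $\ell\le c'\le h$, it is a non-empty bounded closed interval. The term $\frac12$ only serves to make the interval closed while keeping it out of the next forbidden cell.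

\begin{lemma}\label{lem:gap}
Let $Y\in\mathcal A$ and $c\in Q$.
\begin{itemize}
\item[(a)] $G(Y,c)$ is disjoint from cell $u$ for every $u\in Y$.
\item[(b)] If $J\subseteq Q$ is a set of consecutive integers with $c\in J$ and $J\cap Y=\emptyset$, then $J\subseteq G(Y,c)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $x$ lie in cell $u\in Y$. Then $u\ne c'$. If $u<c'$, then $u\le n-2$, so $x<u+1\le\ell$. If $u>c'$, then $u\ge1$, so $x\ge u>h$.

(b) Here $c'=c$. An element $u\in Y$ with $u<c$ lies outside $J$, and $J$ consists of consecutive integers and contains $c$, so $u<\min J$; hence $\ell\le\min J$. An element $u\in Y$ with $u>c$ satisfies $u>\max J$ for the same reason, so $h\ge\max J$; this also holds if $h=n$.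
\end{proof}

Let the lines be indexed by a finite set $\Omega$, each line $R_\omega$ being identified with $\mathbb R$, and let $t=|\Omega|$. A \emph{pattern} is a function $y:\Omega\to\mathcal A$. Suppose that for each pattern $y$ we are given a function $c_y:\Omega\to Q$; we call $c_y(\omega)$ the \emph{target} of $y$ on the line $R_\omega$. Let $S_y$ be the $t$-interval with components
\[
S_y\cap R_\omega=G\bigl(y(\omega),c_y(\omega)\bigr)\qquad(\omega\in\Omega),
\]
and let $H=\{S_y: y\in\mathcal A^\Omega\}$, a finite family.

\begin{proposition}\label{prop:nopierce}
Whatever the targets are, no set containing at most $p$ points from each line pierces $H$.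
\end{proposition}

\begin{proof}
Let $X$ be such a set, and let $y(\omega)$ be the set of indices of the cells of $R_\omega$ that contain a point of $X$. Then $|y(\omega)|\le p$, so $y$ is a pattern, and $S_y\cap X=\emptyset$ by Lemma~\ref{lem:gap}(a).
\end{proof}

\begin{remark}\label{rem:two}
For $p=1$ the set $Y$ has at most one element, so $G(Y,c)$ contains $0$ or $n$: the target merely selects a side of the forbidden cell. Consequently the two points $0$ and $n$ of a \emph{single} line pierce $H$, although no choice of one point from each of the $t$ lines does. The obstruction is not the number of piercing points but the way they must be distributed.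
\end{remark}

\section{Choosing the targets: the case $k=2$, $p=1$}\label{sec:idea}

It remains to choose $\Omega$ and the targets so that any $k$ of the sets $S_y$ meet. Our only tool is Lemma~\ref{lem:gap}(b): $S_y$ contains a set $J$ of consecutive integers around its target on every line where $y$ avoids $J$.

The targets must depend on the pattern. Suppose $c_y=c$ for all $y$. Let $y(\omega)=\{c(\omega)\}$, and let $y'(\omega)=\{c(\omega)-1\}$ if $c(\omega)\ge1$ and $y'(\omega)=\{1\}$ if $c(\omega)=0$. The two components on $R_\omega$ are $[0,c(\omega)-\frac12]$ and $[c(\omega),n]$ in the first case, and $[1,n]$ and $[0,\frac12]$ in the second, so $S_y\cap S_{y'}=\emptyset$. Each pattern needs a target that it cannot predict, so we need a large supply of independent candidates. We take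
\[
\Omega=Q^V,\qquad c_y(\omega)=\omega_{a(y)},
\]
where $V$ is a finite set and $a(y)\in V$ is a coordinate chosen according to $y$.

We say that a function on $\Omega$ \emph{depends only on} $B\subseteq V$ if it takes the same value at any two points that agree in the coordinates of $B$. In this section we consider only patterns $y$ that depend only on a set $B(y)$ of at most $C$ coordinates, where $C$ is fixed and $V$ is much larger, and we choose $a(y)\notin B(y)$. Let $p=1$ and $n=9$, take two such patterns $y^1,y^2$, and put $a_i=a(y^i)$, $B_i=B(y^i)$. We look for a line on which one of the two targets belongs to both $S_{y^1}$ and $S_{y^2}$.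

If $a_1=a_2=a$, fix all coordinates other than $a$. This determines $y^1(\omega)$ and $y^2(\omega)$, and any value $\omega_a$ outside these two sets is a common point.

Let $a_1\neq a_2$, and write $x=\omega_{a_1}$ and $z=\omega_{a_2}$. The first difficulty is that each pattern may know the target of the other. If $y^1(\omega)=\{z\}$ and $y^2(\omega)=\{x\}$, then $z\notin S_{y^1}$ and $x\notin S_{y^2}$ on every line, so neither target is ever a common point. We exclude this by a rule for choosing $a(y)$. Suppose $V$ carries a digraph without loops and $2$-cycles in which any $C$ vertices have a common out-neighbor, and let $a(y)$ be a common out-neighbor of $B(y)$. Then $a_2\in B_1$ forces $a_2\to a_1$ and $a_1\in B_2$ forces $a_1\to a_2$. These cannot both hold, so we may assume that $a_2\notin B_1$. Once the coordinates other than $a_1,a_2$ are fixed, $y^1(\omega)$ is a fixed set $Y$, while $y^2(\omega)=f(x)$ is a function of $x$ alone.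

The second difficulty is that lines with $x=z$ may be useless, since $f(x)=\{x\}$ is allowed. We therefore make the two targets close but not equal. Write the elements of $Q$ with two digits in base $3$, so that the first digit divides $Q$ into three blocks of three consecutive integers. Choose a block $J$ that misses $Y$, then any $x\in J$, then any $z\in J\setminus f(x)$. By Lemma~\ref{lem:gap}(b), $S_{y^1}\supseteq J\ni z$ and $S_{y^2}\ni z$; see Figure~\ref{fig:example}. The pattern $y^1$, which knows nothing, is avoided at the coarse scale, and its gap covers the whole block. The pattern $y^2$ learns the block from $x$, but not the second digit of $z$, and it is avoided at the fine scale. It is essential that $S_{y^1}$ contains a long interval around its target: for components that are single points there is no counterexample, as we saw in Section~\ref{sec:intro}.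

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=0.6cm]
\draw (-0.5,0)--(9.5,0);
\foreach \x/\w in {0/00,1/01,2/02,3/10,4/11,5/12,6/20,7/21,8/22}
  {\fill (\x,0) circle (1.5pt); \node[below] at (\x,0) {\footnotesize $\w$};}
\draw[dashed,rounded corners] (2.6,-1.1) rectangle (5.4,0.5);
\draw[very thick] (0,1.6)--(6.5,1.6);
\node[left] at (0,1.6) {$S_{y^1}$};
\node at (7,1.6) {$\times$};
\draw[fill=white] (3,1.6) circle (2.5pt) node[above] {\footnotesize $x$};
\draw[very thick] (4,3.2)--(9,3.2);
\node[right] at (9,3.2) {$S_{y^2}$};
\node at (3,3.2) {$\times$};
\draw[dotted] (5,0.5)--(5,3.2);
\draw[fill=white] (5,3.2) circle (2.5pt) node[above] {\footnotesize $z$};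
\end{tikzpicture}
\caption{One line in the case $k=2$, $p=1$, $n=9$, with the points $0,\dots,8$ written in base $3$. Crosses mark the values of the two patterns and circles their targets. The first pattern misses the dashed block, so its interval contains the block. The second pattern sits on the first target $x$ but misses its own target $z$. The point $z$ lies in both intervals.}
\label{fig:example}
\end{figure}

For $k$ patterns we will need a digraph without cycles of length at most $k$, to order the targets, and $k$ digits, one for each position in the order. More seriously, Proposition~\ref{prop:nopierce} needs all patterns, and a general pattern depends on all coordinates. Section~\ref{sec:core} provides a substitute for $B(y)$ that is only approximate and only holds on average. The successive choices must then be replaced by a count with some margin. In the example, choose $x$ and $z$ independently and uniformly, and let $F$ be the event that their first digits agree, so that $P(F)=\frac13$. The event that $F$ holds and the common block meets $Y$ has probability at most $\frac19$, since both first digits are then prescribed, and $z\in f(x)$ has probability at most $\frac19$. Good pairs $(x,z)$ thus have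 probability at least $\frac19$. This margin does not depend on $C$ or $V$, which is what allows it to absorb the error of the approximation.

\section{A digraph with common out-neighbors and no short cycles}\label{sec:digraph}

A digraph on a set $V$ is a relation $b\to a$ on $V$; loops $a\to a$ are a priori allowed. A closed walk of length $j$ is a sequence $v_0\to v_1\to\dots\to v_j=v_0$. If every vertex of a finite digraph has an out-neighbor, then closed walks exist, so the most we can ask is that they be long.

\begin{lemma}\label{lem:digraph}
For all $k,C\ge1$ there is a digraph $D$ on a finite non-empty set $V$ such that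
\begin{itemize}
\item[(a)] $D$ has no closed walk of length $j$ for $1\le j\le k$;
\item[(b)] for every $B\subseteq V$ with $|B|\le C$ there is $a\in V$ with $b\to a$ for all $b\in B$.
\end{itemize}
One can take $|V|\le K^K$, where $K=1+C+\dots+C^k$.
\end{lemma}

For $C=1$ a directed cycle of length $k+1$ has both properties, and for $k=1$ so does the complete loopless digraph on $C+1$ vertices. In general we let every vertex carry a color together with a record of the colors of its ancestors up to $k$ generations back. The record is a colored rooted $C$-ary tree of depth $k$, and the color of the root must not occur elsewhere in it. A short closed walk would make a vertex its own recent ancestor.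

\begin{proof}
Let $W$ be the set of words of length at most $k$ over the alphabet $\{1,\dots,C\}$, including the empty word $\varepsilon$; then $|W|=K\ge2$. Let $V$ be the set of maps $v:W\to\{1,\dots,K\}$ with $v(\varepsilon)\ne v(w)$ for all $w\neq\varepsilon$. The map with $v(\varepsilon)=1$ and all other values $2$ lies in $V$, and $|V|\le K^K$. Put $b\to a$ if there is a letter $\iota$ with
\[
a(\iota w)=b(w)\quad\text{for all words $w$ of length at most $k-1$;}
\]
we then say that $b\to a$ \emph{via} $\iota$.

(a) Suppose $v_0\to v_1\to\dots\to v_j=v_0$ with $1\le j\le k$, where $v_{m-1}\to v_m$ via $\iota_m$. Removing one letter at a time from a word of length $j\le k$, we get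
\[
v_j(\iota_j\iota_{j-1}\cdots\iota_1)=v_{j-1}(\iota_{j-1}\cdots\iota_1)=\dots=v_1(\iota_1)=v_0(\varepsilon)=v_j(\varepsilon),
\]
which contradicts $v_j\in V$.

(b) If $B=\emptyset$, any $a\in V$ will do. Otherwise list $B$ as $b_1,\dots,b_C$, with repetitions if necessary. Every non-empty word in $W$ has a unique form $\iota w$ with $\iota$ a letter and $w$ of length at most $k-1$; put $a(\iota w)=b_\iota(w)$. There are $K-1$ non-empty words, so some color is still unused, and we take it as $a(\varepsilon)$. Then $a\in V$, and $b_\iota\to a$ via $\iota$ for every $\iota$.
\end{proof}

Property (a) will be used in the following form.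

\begin{lemma}\label{lem:order}
Let $D$ satisfy \emph{(a)} and let $T\subseteq V$ have $s\le k$ elements. Then $T$ can be listed as $e_1,\dots,e_s$ so that $e_i\to e_j$ implies $i<j$.
\end{lemma}

\begin{proof}
Every non-empty $T'\subseteq T$ contains a vertex without in-neighbor in $T'$. Otherwise we could walk backward inside $T'$ for $|T'|$ steps, and a repeated vertex would give a closed walk of length at most $k$. For $j=1,\dots,s$ let $e_j$ be such a vertex of $T\setminus\{e_1,\dots,e_{j-1}\}$. Then $e_i\to e_j$ is impossible for $i\ge j$.
\end{proof}

\section{The core of a pattern}\label{sec:core}

Let $V$ be any finite set, and give $\Omega=Q^V$ the uniform probability measure, under which the coordinates $\omega_v$ are independent and uniform on $Q$. For $f:\Omega\to\mathbb R$ and $B\subseteq V$, the conditional expectation $\mathbb E[f\mid B]$ is the function whose value at $\omega$ is the average of $f$ over all points that agree with $\omega$ in the coordinates of $B$. It depends only on $B$, and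
\begin{equation}\label{eq:cond}
\mathbb E[\varphi f]=\mathbb E\bigl[\varphi\,\mathbb E[f\mid B]\bigr]\quad\text{whenever $\varphi$ depends only on $B$.}
\end{equation}
For a pattern $y$ and $U\in\mathcal A$ put $\pi^B_U=\mathbb E[1_{\{y=U\}}\mid B]$. At every point, the numbers $\pi^B_U$ $(U\in\mathcal A)$ are non-negative and sum to $1$: they form the distribution of $y$ as seen by an observer who knows the coordinates in $B$.

A pattern need not be close to any function of few coordinates. For $y(\omega)=\{\sum_v\omega_v \bmod n\}$ and every $B\neq V$ we have $\pi^B_{\{u\}}=1/n$ for all $u\in Q$, so no proper subset of the coordinates carries information about $y$. Such a pattern is harmless, however: it is independent of any few targets. What we need is a small set $B$ such that, once $B$ is known, any $k$ further coordinates, namely the targets, tell almost nothing more about $y$. For the pattern above $B=\emptyset$ has this property if $|V|>k$, and for a pattern depending only on $B$ the set $B$ has it. In general we find $B$ greedily, measuring information by a quantity that is bounded by $1$ however large $V$ is.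

\begin{lemma}\label{lem:core}
Let $N=|\mathcal A|$, $k\ge1$ and $\eta>0$. For every pattern $y$ there is $B\subseteq V$ with $|B|\le k/\eta$ such that, for all $T\subseteq V$ with $|T|\le k$,
\begin{equation}\label{eq:core}
\sum_{U\in\mathcal A}\mathbb E\,\bigl|\pi^{B\cup T}_U-\pi^B_U\bigr|\le\sqrt{N\eta}.
\end{equation}
\end{lemma}

\begin{proof}
Define the energy $\mathcal E(B)=\sum_U\mathbb E[(\pi^B_U)^2]$. Since $0\le\pi^B_U\le1$ and $\sum_U\pi^B_U=1$, we have $0\le\mathcal E(B)\le1$. Let $B\subseteq B'$. The function $\pi^B_U$ depends only on $B$, hence only on $B'$, and two applications of \eqref{eq:cond} give $\mathbb E[\pi^B_U\pi^{B'}_U]=\mathbb E[\pi^B_U1_{\{y=U\}}]=\mathbb E[(\pi^B_U)^2]$. Expanding the square, we obtain the Pythagorean identity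
\begin{equation}\label{eq:pyth}
\sum_U\mathbb E\bigl[(\pi^{B'}_U-\pi^B_U)^2\bigr]=\mathcal E(B')-\mathcal E(B).
\end{equation}

Start with $B=\emptyset$. As long as there is $B'\supseteq B$ with $|B'\setminus B|\le k$ and $\mathcal E(B')>\mathcal E(B)+\eta$, replace $B$ by $B'$. After $m\ge1$ steps the energy exceeds $m\eta$, so there are fewer than $1/\eta$ steps, and the final set satisfies $|B|\le k/\eta$. For $|T|\le k$ the set $B'=B\cup T$ does not qualify for a further step, so the right side of \eqref{eq:pyth} is at most $\eta$. The Cauchy--Schwarz inequality on $\mathcal A\times\Omega$, with counting measure on $\mathcal A$ and hence total mass $N$, gives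
\[
\sum_U\mathbb E\,\bigl|\pi^{B'}_U-\pi^B_U\bigr|\le\sqrt N\,\Bigl(\sum_U\mathbb E\bigl[(\pi^{B'}_U-\pi^B_U)^2\bigr]\Bigr)^{1/2}\le\sqrt{N\eta}.\qedhere
\]
\end{proof}

The bound $k/\eta$ does not involve $V$. We can therefore fix $\eta$ first and build the digraph afterwards.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{The family}
Fix $k,p\ge1$ and put $q=kp+1$ and $n=q^k$; then $n>p$. The base $q$ is chosen so that $k$ losses of relative size $p/q$ leave the proportion $1-kp/q=1/q$. Let $Q$ and $\mathcal A$ be as in Section~\ref{sec:gaps}, and put
\[
N=|\mathcal A|,\qquad \eta=\frac{q^{-(k^2-k+4)}}{N},\qquad C=\frac k\eta=kNq^{k^2-k+4}\in\mathbb N .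
\]
Since $k<q$, we have $k^2N\eta<q^{-(k^2-k+2)}$, that is,
\begin{equation}\label{eq:eta}
k\sqrt{N\eta}<q^{-k(k-1)/2-1}.
\end{equation}
Let $D$ on $V$ be the digraph of Lemma~\ref{lem:digraph} for these $k$ and $C$, let $\Omega=Q^V$ and $t=|\Omega|$. For each pattern $y$ fix a set $B(y)$ as in Lemma~\ref{lem:core}, the \emph{core} of $y$. As $|B(y)|\le C$, Lemma~\ref{lem:digraph}(b) provides a vertex $a(y)$ with $b\to a(y)$ for all $b\in B(y)$. Let $H=\{S_y\}$ be the family of Section~\ref{sec:gaps} with targets $c_y(\omega)=\omega_{a(y)}$. By Proposition~\ref{prop:nopierce} it cannot be pierced by $p$ points per line, and it remains to show that any $k$ members have a common point.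

\subsection*{Ordering the targets}
Let $y^1,\dots,y^k$ be patterns, not necessarily distinct. Put $B_i=B(y^i)$, $a_i=a(y^i)$, $T=\{a_1,\dots,a_k\}$ and $s=|T|\le k$, and list $T$ as $e_1,\dots,e_s$ according to Lemma~\ref{lem:order}. If $a_i=e_r$ and $e_j\in B_i$, then $e_j\to e_r$, so $j<r$. Thus
\begin{equation}\label{eq:order}
a_i=e_r\ \Longrightarrow\ B_i\cap\{e_r,e_{r+1},\dots,e_s\}=\emptyset .
\end{equation}
The core of a pattern sees neither its own target nor any later one. This is the only use of Lemma~\ref{lem:digraph}(a).

\subsection*{Nested blocks}
Write the elements of $Q$ with $k$ digits in base $q$, most significant digit first. The digits of a uniform random element of $Q$ are independent and uniform on $\{0,\dots,q-1\}$. For a word $\lambda$ of at most $k$ digits let $Q_\lambda$ be the \emph{block} of all elements whose expansion begins with $\lambda$. It consists of consecutive integers, and if $\lambda$ has fewer than $k$ digits, the blocks $Q_{\lambda d}$ $(0\le d<q)$ are pairwise disjoint.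

Choose $\omega\in\Omega$ uniformly at random. No core contains $e_s$, by \eqref{eq:order}, so the last target $z=\omega_{e_s}$ is our candidate for the common point. For $1\le r\le s$ let $J_r$ be the block of all elements of $Q$ whose first $r$ digits are those of $z$, so that $J_1\supseteq\dots\supseteq J_s\ni z$. Let $F$ be the event that $\omega_{e_j}\in J_j$ for $1\le j<s$. Given $z$, these conditions are independent and have probabilities $q^{-j}$, so
\begin{equation}\label{eq:F}
P(F)=\prod_{j=1}^{s-1}q^{-j}\ge q^{-k(k-1)/2}.
\end{equation}
On $F$ the targets $\omega_{e_1},\dots,\omega_{e_{r-1}}$ reveal only the first $r-1$ digits of $z$, and a pattern with target vertex $e_r$ has to guess the $r$-th digit in order to meet $J_r$. For each $i$, with $r$ defined by $a_i=e_r$, let $M_i$ be the event that $F$ holds and $y^i(\omega)\cap J_r\neq\emptyset$.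

\begin{lemma}\label{lem:meet}
$P(M_i)\le\frac pq\,P(F)+\sqrt{N\eta}$ for $1\le i\le k$.
\end{lemma}

\begin{proof}
Let $a_i=e_r$, $y=y^i$, $B=B_i$, and write $\pi_U=\pi_U^B$ and $\pi'_U=\pi_U^{B\cup T}$. For $U\in\mathcal A$ let $\varphi_U$ be the indicator of the event that $F$ holds and $U\cap J_r\ne\emptyset$.

\emph{Step 1: replacing $y$ by its distribution given the core.} The function $\varphi_U$ depends only on $T$, hence only on $B\cup T$, and $0\le\varphi_U\le1$. By \eqref{eq:cond} and \eqref{eq:core}, which applies because $|T|\le k$,
\[
P(M_i)=\sum_U\mathbb E\bigl[\varphi_U1_{\{y=U\}}\bigr]=\sum_U\mathbb E[\varphi_U\pi'_U]\le\sum_U\mathbb E[\varphi_U\pi_U]+\sqrt{N\eta}.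
\]

\emph{Step 2: the $r$-th digit of $z$ is hidden from the core.} We show that $\sum_U\mathbb E[\varphi_U\pi_U]\le\frac pqP(F)$. Partition $\Omega$ into classes by fixing all coordinates outside $\{e_r,\dots,e_s\}$ and the first $r-1$ digits of $z$. It suffices to prove, for each class $\Gamma$,
\begin{equation}\label{eq:class}
\sum_U\mathbb E[\varphi_U\pi_U\mid\Gamma]\le\frac pq\,P(F\mid\Gamma),
\end{equation}
and to average over the classes. Fix $\Gamma$ and let $\lambda$ be the word of the first $r-1$ digits of $z$ on $\Gamma$. By \eqref{eq:order}, each $\pi_U$ is constant on $\Gamma$. Write $F=F'\cap F''$, where $F'$ collects the conditions $\omega_{e_j}\in J_j$ with $j<r$ and $F''$ those with $r\le j<s$. The event $F'$ involves only $\omega_{e_1},\dots,\omega_{e_{r-1}}$ and $\lambda$, so it holds everywhere or nowhere on $\Gamma$. In the second case both sides of \eqref{eq:class} vanish. In the first case $F$ and $F''$ coincide on $\Gamma$. Conditionally on $\Gamma$, the digits of $z$ in positions $r,\dots,k$ and the coordinates $\omega_{e_r},\dots,\omega_{e_{s-1}}$ are independent and uniform. For every value of $z$, the event $F''$ therefore has conditional probability $\rho=\prod_{j=r}^{s-1}q^{-j}$,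 where $\rho=1$ if $r=s$. Hence $P(F\mid\Gamma)=\rho$, and for each digit $d$
\[
P\bigl(F\text{ holds and }J_r=Q_{\lambda d}\mid\Gamma\bigr)=\rho/q .
\]
A set $U\in\mathcal A$ meets at most $|U|\le p$ of the disjoint blocks $Q_{\lambda d}$, so $\mathbb E[\varphi_U\mid\Gamma]\le p\rho/q$. Since the constants $\pi_U$ sum to $1$,
\[
\sum_U\mathbb E[\varphi_U\pi_U\mid\Gamma]=\sum_U\pi_U\,\mathbb E[\varphi_U\mid\Gamma]\le\frac pq\,\rho=\frac pq\,P(F\mid\Gamma).\qedhere
\]
\end{proof}

\subsection*{The common point}
By Lemma~\ref{lem:meet}, \eqref{eq:F} and \eqref{eq:eta},
\[
P\Bigl(F\setminus\bigcup_{i=1}^kM_i\Bigr)\ge\Bigl(1-\frac{kp}q\Bigr)P(F)-k\sqrt{N\eta}\ge q^{-k(k-1)/2-1}-k\sqrt{N\eta}>0 .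
\]
Take $\omega\in F$ outside all $M_i$. Fix $i$ and let $a_i=e_r$. The target $\omega_{e_r}$ lies in $J_r$, by the definition of $F$ if $r<s$ and because $\omega_{e_s}=z$ if $r=s$. Also $y^i(\omega)\cap J_r=\emptyset$, because $\omega\notin M_i$. Lemma~\ref{lem:gap}(b) gives $J_r\subseteq S_{y^i}\cap R_\omega$, so the point $z$ of the line $R_\omega$ lies in $S_{y^i}$. This holds for every $i$, so $S_{y^1},\dots,S_{y^k}$ have a common point, and Theorem~\ref{thm:main} is proved. \qed

\section{The threshold $\tau(k)$}\label{sec:threshold}

A counterexample on $t$ lines does not survive an arbitrary extension to a new line, since the new line brings a new piercing point. Doubling every member neutralizes that point.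

\begin{lemma}\label{lem:mono}
If there is a finite $k$-wise intersecting family of $t$-intervals that is not weakly intersecting, then there is also such a family of $(t+1)$-intervals.
\end{lemma}

\begin{proof}
Let $H$ be such a family on $R_1,\dots,R_t$, and add a line $R_{t+1}$. Choose $2|H|$ distinct points $P_S,P'_S\in R_{t+1}$ $(S\in H)$, and let $H'$ consist of the sets $S\cup\{P_S\}$ and $S\cup\{P'_S\}$. Any $k$ members of $H'$ have a common point on the first $t$ lines, because the underlying members of $H$ do. Let $X$ contain at most one point of each of the $t+1$ lines. The points of $X$ on $R_1,\dots,R_t$ miss some $S\in H$, and $X$ contains at most one of $P_S,P'_S$. Hence $X$ misses one of the two copies of $S$.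
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
By Theorem~\ref{thm:main} with $p=1$, there is a $t$ that admits a finite $k$-wise intersecting family of $t$-intervals that is not weakly intersecting. Let $\tau(k)$ be the least such $t$. By Lemma~\ref{lem:mono}, such a family exists for every $t\ge\tau(k)$, and by definition for no $t<\tau(k)$.

The condition $k\ge\lfloor\log_2(t+1)\rfloor+1$ of (K3) is equivalent to $\log_2(t+1)<k$, that is, to $t\le2^k-2$. Thus no $t\le 2^k-2$ admits such a family, and $\tau(k)\ge2^k-1$. For $k=2$ this gives $\tau(2)\ge3$, in accordance with (K1), and (K2) gives $\tau(2)\le3$.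
\end{proof}

\begin{remark}
Let $\kappa(t)$ be the least $k$ such that all finite $k$-wise intersecting families of $t$-intervals are weakly intersecting. Then $\kappa(t)\le\lfloor\log_2(t+1)\rfloor+1$ by (K3). If $t\ge\tau(k)$, a counterexample for $k$ is $j$-wise intersecting for every $j\le k$, so $\kappa(t)>k$. Hence $\kappa(t)\to\infty$, and no fixed $k$ suffices for all $t$.
\end{remark}

\begin{remark}
For $p=1$ the parameters of Section~\ref{sec:proof} are $n=(k+1)^k$, $N=n+1$ and $C=k(n+1)(k+1)^{k^2-k+4}$. With $K=1+C+\dots+C^k$, the construction gives $\tau(k)\le n^{|V|}\le n^{K^K}$. This is far from the lower bound $2^k-1$, and we do not determine $\tau(k)$ for $k\ge3$.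
\end{remark}

\begin{thebibliography}{9}

\bibitem{BGS}
J\'anos Bar\'at, Andr\'as Gy\'arf\'as and G\'abor N. S\'ark\"ozy,
\emph{Clique covers of complete graphs and piercing multitrack intervals},
arXiv:2408.04308 (2024).

\end{thebibliography}
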